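\title{Nilpotent pencils and the flatness of $\mathcal S(\mathfrak g)$ over the Poisson-commutative subalgebra of a splitting}

\begin{abstract}
A decomposition $\mathfrak g=\mathfrak h\oplus\mathfrak r$ of a reductive Lie algebra into two subalgebras produces a pencil of compatible Poisson brackets on $\mathcal S(\mathfrak g)$, and the centers of its regular members generate a Poisson-commutative subalgebra $\mathcal Z$. We prove that $\mathcal S(\mathfrak g)$ is a free $\mathcal Z$-module whenever the splitting is non-degenerate and $\mathcal Z$ is a graded polynomial ring of the largest possible transcendence degree; this answers a question of Panyushev and Yakimova. The zero fiber of $\mathfrak g^*\to\operatorname{Spec}\mathcal Z$ consists of elements that span pencils of nilpotent elements, and we bound its dimension by lifting its components to isotropic subvarieties of the cotangent bundle of the flag variety. We also show that a splitting is non-degenerate if and only if both subgroups are spherical, and we describe the fibers.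
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Poisson-commutative subalgebras}
Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$ and all Lie algebras are algebraic. For a Lie algebra $\mathfrak q$ we regard the symmetric algebra $\mathcal S(\mathfrak q)$ as the algebra of polynomial functions on $\mathfrak q^*$. The differential $d_\xi F$ of $F\in\mathcal S(\mathfrak q)$ at $\xi\in\mathfrak q^*$ is an element of $\mathfrak q$, and the Lie--Poisson bracket is $\{F,F'\}(\xi)=\xi([d_\xi F,d_\xi F'])$. Its center is the algebra of invariants $\mathcal S(\mathfrak q)^{\mathfrak q}$. The skew form $(a,b)\mapsto\xi([a,b])$ on $\mathfrak q$ has kernel $\mathfrak q^\xi$, the stabilizer of $\xi$ under the coadjoint action, and the \emph{index} $\operatorname{ind}\mathfrak q=\min_\xi\dim\mathfrak q^\xi$ is the corank of this form at a generic point.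

Let $G$ be a connected reductive group, $\mathfrak g=\operatorname{Lie}G$, $l=\operatorname{rk}\mathfrak g$. Then $\operatorname{ind}\mathfrak g=l$, and $\mathfrak g^*_{\rm reg}=\{\xi:\dim\mathfrak g^\xi=l\}$ is open and dense in $\mathfrak g^*$. Put
\[
b(\mathfrak g)=\tfrac12(\dim\mathfrak g+l),\qquad N=\tfrac12(\dim\mathfrak g-l)=\dim\mathfrak g-b(\mathfrak g)=b(\mathfrak g)-l .
\]
Thus $N$ is the dimension of the flag variety of $G$, and regular coadjoint orbits have dimension $2N$. If $\mathcal A\subset\mathcal S(\mathfrak g)$ is a Poisson-commutative subalgebra and $\mathcal O\subset\mathfrak g^*$ is a coadjoint orbit, then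
\begin{equation}\label{eq:bounds}
\operatorname{trdeg}\mathcal A\le b(\mathfrak g),\qquad \operatorname{trdeg}(\mathcal A|_{\mathcal O})\le\tfrac12\dim\mathcal O .
\end{equation}
Indeed, algebraically independent functions have linearly independent differentials at a generic point, and the differentials $d_\xi F$, $F\in\mathcal A$, span a subspace that is isotropic for $\xi([\,,])$. For regular $\xi$ such a subspace has dimension at most $l+N$. For $\xi\in\mathcal O$ the differential of $F|_{\mathcal O}$ is the class of $d_\xi F$ in $T^*_\xi\mathcal O=\mathfrak g/\mathfrak g^\xi$, where the form is nondegenerate.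

\subsection{Splittings}
A \emph{splitting} of $\mathfrak g$ is a vector space decomposition $\mathfrak g=\mathfrak h\oplus\mathfrak r$ in which $\mathfrak h$ and $\mathfrak r$ are subalgebras; $H,R\subset G$ denote the connected subgroups with these Lie algebras. A splitting cuts the bracket of $\mathfrak g$ into two pieces. For $a,a'\in\mathfrak h$ and $c,c'\in\mathfrak r$ put
\begin{align*}
[a+c,a'+c']_0&=[a,a']+\big([a,c']+[c,a']\big)_{\mathfrak r},\\
[a+c,a'+c']_\infty&=[c,c']+\big([a,c']+[c,a']\big)_{\mathfrak h},
\end{align*}
where the subscripts denote components. These are the brackets of the contractions $\mathfrak g_{(0)}=\mathfrak h\ltimes(\mathfrak g/\mathfrak h)^{\rm ab}$ and $\mathfrak g_{(\infty)}=\mathfrak r\ltimes(\mathfrak g/\mathfrak r)^{\rm ab}$, in which the second factor is an abelian ideal, identified with $\mathfrak r$, respectively $\mathfrak h$. Their sum is the bracket of $\mathfrak g$. For $t\in\Bbbk$ let $\mathfrak g_{(t)}$ be the space $\mathfrak g$ with the bracket $[\,,]_t=[\,,]_0+t[\,,]_\infty$; for $t\ne0$ it is isomorphic to $\mathfrak g$ (see the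 proof of Lemma~\ref{lem:Ztimes}). The Lie--Poisson brackets $\{\,,\}_t=\{\,,\}_0+t\{\,,\}_\infty$ together with $\{\,,\}_\infty$ form a pencil of compatible Poisson brackets on $\mathcal S(\mathfrak g)$, indexed by $t\in\mathbb P^1$.

Call $t\in\mathbb P^1$ \emph{regular} if $\operatorname{ind}\mathfrak g_{(t)}=l$. All $t\in\Bbbk^*$ are regular, and the splitting is \emph{non-degenerate} if $0$ and $\infty$ are regular as well. Let $\mathcal Z_t$ be the center of $(\mathcal S(\mathfrak g),\{\,,\}_t)$, and let $\mathcal Z=\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$ be the subalgebra generated by the $\mathcal Z_t$ with $t$ regular. By the Lenard--Magri scheme $\mathcal Z$ is Poisson-commutative, so $\operatorname{trdeg}\mathcal Z\le b(\mathfrak g)$. We call the splitting \emph{good} if it is non-degenerate and $\mathcal Z$ is a graded polynomial ring with $\operatorname{trdeg}\mathcal Z=b(\mathfrak g)$. A \emph{Hilbert basis} of $\mathcal Z$ is then any set of algebraically independent homogeneous generators, and the inclusion $\mathcal Z\subset\mathcal S(\mathfrak g)$ defines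 a morphism
\[
\tau:\mathfrak g^*\longrightarrow\operatorname{Spec}\mathcal Z\simeq\mathbb A^{b(\mathfrak g)} .
\]

\begin{example}\label{ex:sl2}
Let $\mathfrak g=\mathfrak{sl}_2$ with its standard basis $e,h,f$, and let $\mathfrak h=\Bbbk e+\Bbbk h$, $\mathfrak r=\Bbbk f$. In $\mathfrak g_{(0)}$ the nonzero brackets are $[h,e]_0=2e$ and $[h,f]_0=-2f$; a central $F$ satisfies $\{e,F\}_0=-2e\,\partial F/\partial h=0$ and has $h$-weight zero, so $\mathcal Z_0=\Bbbk[ef]$. In $\mathfrak g_{(\infty)}$ the only nonzero bracket is $[e,f]_\infty=h$, so $\mathcal Z_\infty=\Bbbk[h]$. Both contractions are non-abelian of dimension $3$, hence of index $1$. For $t\in\Bbbk^*$ the center $\mathcal Z_t$ is generated by $h^2+4t^{-1}ef$. Thus $\mathcal Z=\Bbbk[h,ef]$, and the splitting is good since $b(\mathfrak g)=2$. The sequence $h,\,ef$ is regular, and every fiber of $\tau$ is a conic: a hyperbola, or a pair of lines where $ef=0$.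
\end{example}

\subsection{The question and the answer}
Panyushev and Yakimova \cite{PY} ask whether, for a good splitting, the morphism $\tau$ is always flat, that is, whether a Hilbert basis of $\mathcal Z$ is a regular sequence in $\mathcal S(\mathfrak g)$. The answer is yes.

\begin{theorem}\label{thm:A}
For a good splitting, $\tau$ is flat. Any Hilbert basis of $\mathcal Z$ is a regular sequence in $\mathcal S(\mathfrak g)$, and $\mathcal S(\mathfrak g)$ is a free $\mathcal Z$-module.
\end{theorem}

The hypothesis $\operatorname{trdeg}\mathcal Z=b(\mathfrak g)$ says that \emph{generic} fibers of $\tau$ have dimension $N$. Flatness amounts to the same bound for the worst fiber, $\tau^{-1}(0)$ (Lemma~\ref{lem:CM}), and algebraic independence alone does not give it: $u^2,uv\in\Bbbk[u,v]$ are independent but vanish on a line. The reason to expect a positive answer is symplectic. At a generic point the tangent space of the fiber of $\tau$ is spanned by the Hamiltonian vector fields of $\mathcal Z$, and it is a Lagrangian subspace of the tangent space of the coadjoint orbit. One guesses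 that the zero fiber is still isotropic. The argument just given cannot show this, because along $\tau^{-1}(0)$ the differentials of the generators may be dependent everywhere, as for $h^2$ and $ef$ above. Isotropy has to be found in another way.

Fix a nondegenerate $G$-invariant symmetric form $(\,,)$ on $\mathfrak g$ and identify $\mathfrak g^*$ with $\mathfrak g$. Then $\mathfrak g=\mathfrak r^\perp\oplus\mathfrak h^\perp$, and we always write
\[
x=y+z,\qquad y\in\mathfrak r^\perp,\quad z\in\mathfrak h^\perp .
\]
Let $\mathcal N$ be the cone of nilpotent elements of $[\mathfrak g,\mathfrak g]$. The central object of the paper is the variety of \emph{nilpotent pencils}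
\[
\mathcal V=\{x=y+z:\ s_0y+s_1z\in\mathcal N\ \text{ for all }(s_0,s_1)\in\Bbbk^2\}.
\]
The proof of Theorem~\ref{thm:A} has three parts. First, $\tau^{-1}(0)\subset\mathcal V$, so it suffices to show $\dim\mathcal V\le N$ (Sections~\ref{sec:setup} and~\ref{sec:A}). Second, if $H$ and $R$ have finitely many orbits on the flag variety $\mathcal B$, then every component of $\mathcal V$ lifts to an isotropic subvariety of $T^*\mathcal B$, a symplectic variety of dimension $2N$ (Section~\ref{sec:iso}; the mechanism is shown for $\mathfrak{sl}_3$ in Section~\ref{sec:sl3}). Third, non-degeneracy forces this finiteness (Section~\ref{sec:index}).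

\subsection{Complements}
Fix a Borel subgroup $B\subset G$. A closed subgroup $H\subset G$ is \emph{spherical} if $B$ has an open orbit on $G/H$. Let $\mathcal Z_\times\subset\mathcal Z$ be the subalgebra generated by the $\mathcal Z_t$ with $t\in\Bbbk^*$. The following two theorems are proved in Sections~\ref{sec:B} and~\ref{sec:C}; they are not used for Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
For an arbitrary splitting $\mathfrak g=\mathfrak h\oplus\mathfrak r$ the following are equivalent:
\begin{enumerate}
\item[(i)] the splitting is non-degenerate;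
\item[(ii)] $H$ and $R$ are spherical;
\item[(iii)] $\dim\mathcal V\le N$;
\item[(iv)] $\operatorname{trdeg}\mathcal Z_\times=b(\mathfrak g)$;
\item[(v)] $\operatorname{trdeg}(\mathcal Z_\times|_{\mathcal O})=\frac12\dim\mathcal O$ for every coadjoint orbit $\mathcal O$.
\end{enumerate}
If these hold, then $\dim(\mathcal V\cap\mathcal O)\le\frac12\dim\mathcal O$ for every nilpotent orbit $\mathcal O$.
\end{theorem}

\begin{theorem}\label{thm:C}
For a good splitting, every fiber of $\tau$ is non-empty of pure dimension $N$, and each of its irreducible components meets $\mathfrak g^*_{\rm reg}$. For each irreducible component $W$ of $\tau^{-1}(0)$, the intersection of $W$ with the regular nilpotent orbit is dense in $W$, and its smooth locus is Lagrangian in that orbit.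
\end{theorem}

\section{Invariants, nilpotent pencils and the flag variety}\label{sec:setup}

\subsection{The algebra $\mathcal Z_\times$ and its zero set}
Recall that $\mathcal S(\mathfrak g)^{\mathfrak g}$ is a polynomial ring with homogeneous free generators $J_1,\dots,J_l$, and that the common zero set of the $J_i$ is $\mathcal N$. Put $d_i=\deg J_i$ and define $J_{i,j}\in\mathcal S(\mathfrak g)$ as the component of $J_i$ of degree $j$ in $z$ and $d_i-j$ in $y$, so that
\begin{equation}\label{eq:bihom}
J_i(s_0y+s_1z)=\sum_{j=0}^{d_i}s_0^{\,d_i-j}s_1^{\,j}\,J_{i,j}(x).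
\end{equation}

\begin{lemma}\label{lem:Ztimes}
For $t\in\Bbbk^*$ the center $\mathcal Z_t$ is generated by $J_i^{(t)}=\sum_jt^{-j}J_{i,j}$, $1\le i\le l$. The algebra $\mathcal Z_\times$ equals $\Bbbk[J_{i,j}]$, it is Poisson-commutative in $\mathcal S(\mathfrak g)$, and the common zero set of the $J_{i,j}$ is $\mathcal V$.
\end{lemma}

\begin{proof}
Let $\varphi_t=\mathrm{id}_{\mathfrak h}\oplus t\,\mathrm{id}_{\mathfrak r}$. Then $[a,b]_t=\varphi_t^{-1}[\varphi_ta,\varphi_tb]$: both sides equal $[a,b]$ on $\mathfrak h\times\mathfrak h$, $t[a,b]_{\mathfrak h}+[a,b]_{\mathfrak r}$ on $\mathfrak h\times\mathfrak r$, and $t[a,b]$ on $\mathfrak r\times\mathfrak r$. So $\varphi_t:\mathfrak g_{(t)}\to\mathfrak g$ is an isomorphism of Lie algebras and $\mathcal Z_t=\varphi_t^{-1}(\mathcal S(\mathfrak g)^{\mathfrak g})$. As functions on $\mathfrak g$, an element $a\in\mathfrak h$ is $x\mapsto(a,y)$ and an element $c\in\mathfrak r$ is $x\mapsto(c,z)$. Hence $(\varphi_t^{-1}F)(x)=F(y+t^{-1}z)$, and $\varphi_t^{-1}J_i=J_i^{(t)}$ by \eqref{eq:bihom}. Taking $d_i+1$ distinct values of $t$ and inverting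 a Vandermonde matrix, we express each $J_{i,j}$ linearly through the $J_i^{(t)}$; so $\mathcal Z_\times=\Bbbk[J_{i,j}]$.

If $t\ne t'$, then $F=J_i^{(t)}$ and $F'=J_k^{(t')}$ satisfy $\{F,F'\}_t=\{F,F'\}_{t'}=0$, whence $\{F,F'\}_0=\{F,F'\}_\infty=0$ and $\{F,F'\}=0$. Thus $\sum_{j,j'}t^{-j}t'^{-j'}\{J_{i,j},J_{k,j'}\}$ vanishes for all $t\ne t'$ in $\Bbbk^*$, and so do its coefficients. The last claim follows from \eqref{eq:bihom}.
\end{proof}

In Example~\ref{ex:sl2}, $J=h^2+4ef$ gives $\mathcal Z_\times=\Bbbk[h^2,ef]$, which is smaller than $\mathcal Z$; with the trace form, $\mathcal V=\Bbbk e\cup\Bbbk f$. For the trivial splitting $\mathfrak h=\mathfrak g$, $\mathfrak r=0$ we have $z=0$ and $\mathcal V=\mathcal N$, of dimension $2N$. So the bound $\dim\mathcal V\le N$ does need a hypothesis; here $R=\{1\}$ is not spherical if $N>0$.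

\subsection{Flatness from the zero fiber}
We use a textbook fact of graded commutative algebra. Let $S$ be a polynomial ring in $n$ variables, and let $G_1,\dots,G_n\in S$ be homogeneous of positive degree with $0$ as their only common zero. Then they form a homogeneous system of parameters: they are algebraically independent and $S$ is finite over $\Bbbk[G_1,\dots,G_n]$. Since $S$ is Cohen--Macaulay, they form a regular sequence and $S$ is a free $\Bbbk[G_1,\dots,G_n]$-module.

\begin{lemma}\label{lem:CM}
Let $F_1,\dots,F_k\in S$ be homogeneous of positive degree, with common zero set of dimension at most $n-k$. Then $F_1,\dots,F_k$ is a regular sequence and $S$ is free over $\Bbbk[F_1,\dots,F_k]$.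
\end{lemma}

\begin{proof}
The zero set is a cone. A generic hyperplane through $0$ contains no positive-dimensional component of a given cone, so it lowers the dimension of the cone if that dimension is positive. Hence there are linear forms $\ell_1,\dots,\ell_{n-k}$ such that $F_1,\dots,F_k,\ell_1,\dots,\ell_{n-k}$ vanish simultaneously only at $0$. By the fact above this sequence is regular, and $S$ is free over the polynomial ring it generates, which in turn is free over $\Bbbk[F_1,\dots,F_k]$.
\end{proof}

\subsection{The cotangent bundle of the flag variety}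
Let $U$ be the unipotent radical of $B$ and $T\subset B$ a maximal torus. We view $\mathcal B=G/B$ as the variety of Borel subalgebras $\mathfrak b'\subset\mathfrak g$; it is projective of dimension $N$. Put $\mathfrak u(\mathfrak b')=(\mathfrak b')^\perp$, the nilradical of $\mathfrak b'\cap[\mathfrak g,\mathfrak g]$. An element $\eta\in\mathfrak g$ gives a tangent vector $\eta\cdot\mathfrak b'$ at $\mathfrak b'$, and this identifies $T_{\mathfrak b'}\mathcal B$ with $\mathfrak g/\mathfrak b'$ and $T^*_{\mathfrak b'}\mathcal B$ with $\mathfrak u(\mathfrak b')$, the pairing being $\langle x,\eta\cdot\mathfrak b'\rangle=(x,\eta)$. Thus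
\[
T^*\mathcal B=\{(\mathfrak b',x):x\in\mathfrak u(\mathfrak b')\},\qquad \mu:T^*\mathcal B\to\mathfrak g,\quad(\mathfrak b',x)\mapsto x,
\]
and $\mu(T^*\mathcal B)=\mathcal N$. The \emph{tautological $1$-form} $\theta$ sends a tangent vector at $(\mathfrak b',x)$ to the pairing of $x$ with its projection to $T_{\mathfrak b'}\mathcal B$; the form $d\theta$ is symplectic. All dimension bounds below come from one observation:
\begin{equation}\label{eq:iso}
\begin{gathered}
\text{if $M$ is smooth, $\sigma:M\to T^*\mathcal B$ has injective differentials,}\\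
\text{and $\sigma^*\theta=0$, then $\dim M\le N$.}
\end{gathered}
\end{equation}
Indeed $\sigma^*d\theta=0$, so $d\sigma(T_mM)$ is isotropic in a symplectic space of dimension $2N$.

Finiteness of orbits enters through the following lemma. It says that in a generic direction of motion one cannot leave an orbit when there are only finitely many.

\begin{lemma}\label{lem:orbit}
Let an algebraic group $A$ act on a variety $Y$ with finitely many orbits, and let $\gamma:M\to Y$ be a morphism from an irreducible variety. There is a non-empty open $M'\subset M$ such that for all $m\in M'$ and $v\in T_mM$ one has $d_m\gamma(v)=\eta\cdot\gamma(m)$ for some $\eta\in\operatorname{Lie}A$.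
\end{lemma}

\begin{proof}
Orbits are locally closed, so $M$ is a finite union of locally closed preimages of orbits. One of them, $M'$, is dense, hence open. Then $\gamma|_{M'}$ factors through an orbit, and in characteristic $0$ the tangent space of the orbit at $\gamma(m)$ is $(\operatorname{Lie}A)\cdot\gamma(m)$.
\end{proof}

\section{The mechanism in $\mathfrak{sl}_3$}\label{sec:sl3}

In $\mathfrak{sl}_2$ two independent nilpotent elements never span a nilpotent pencil, so we pass to $\mathfrak g=\mathfrak{sl}_3$, where $N=3$. Take the trace form, let $\mathfrak h=\mathfrak b$ be the upper triangular and $\mathfrak r=\mathfrak u^-$ the strictly lower triangular matrices. Then $y$ is lower triangular and $z$ is strictly upper triangular. If $x\in\mathcal V$, then $y$ is nilpotent, so its diagonal vanishes and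
\[
A=s_0y+s_1z=\begin{pmatrix}0&s_1z_{12}&s_1z_{13}\\ s_0y_{21}&0&s_1z_{23}\\ s_0y_{31}&s_0y_{32}&0\end{pmatrix}.
\]
This matrix is nilpotent if and only if $\operatorname{tr}A^2=\det A=0$, where
\[
\tfrac12\operatorname{tr}A^2=s_0s_1(y_{21}z_{12}+y_{32}z_{23}+y_{31}z_{13}),\qquad
\det A=s_0s_1^2\,z_{12}z_{23}y_{31}+s_0^2s_1\,z_{13}y_{21}y_{32}.
\]
So $\mathcal V\subset\mathbb A^6$ is cut out by two cubic monomials and a quadric. Setting one variable of each monomial to zero gives nine coordinate subspaces of dimension $4$. Two variables occur in at most two of the three terms of the quadric, so the quadric vanishes identically on none of these subspaces, and $\dim\mathcal V=3=N$.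

Consider the component $y_{31}=z_{13}=0$, $y_{21}z_{12}+y_{32}z_{23}=0$, and let $M$ be its open part where the four remaining coordinates are nonzero. Borel subalgebras correspond to flags $\ell\subset\Pi\subset\Bbbk^3$, and $A\in\mathfrak u(\mathfrak b')$ means $A\Bbbk^3\subset\Pi$, $A\Pi\subset\ell$, $A\ell=0$. On $M$ we have $Ae_1=s_0y_{21}e_2$, $Ae_3=s_1z_{23}e_2$, $Ae_2=s_1z_{12}e_1+s_0y_{32}e_3$. So $A$ has rank $2$ for every $[s_0:s_1]$, and the flag is forced to be $\ker A\subset\operatorname{im}A$:
\[
\mathbf b(m,[s_0:s_1])=\big(\ell\subset\ell+\Bbbk e_2\big),\qquad \ell=\Bbbk\,(s_1\rho\,e_1-s_0e_3),\qquad\rho=z_{23}/y_{21}.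
\]
(The quadric equation says exactly that $Ae_2\in\ell$.) Each $m\in M$ therefore gives a non-constant map $\mathbb P^1\to\mathcal B$, onto the curve $\mathcal C$ of flags $\ell\subset\ell+\Bbbk e_2$ with $\ell\subset\Bbbk e_1+\Bbbk e_3$. It joins $\mathfrak b$, at $[0:1]$, to the opposite Borel subalgebra $\mathfrak b^-$, at $[1:0]$.

We want to show that $\theta$ vanishes on the lift $\sigma(m)=(\mathbf b(m,[1:1]),m)$. The flag at $[1:1]$ is in general position to both $\mathfrak b$ and $\mathfrak b^-$, so it lies in the open $H$-orbit and in the open $R$-orbit, and the orbits impose no constraint on its motion. They do constrain the two ends. Move $m$ with velocity $v$. Since $\operatorname{diag}(t,1,t^{-1})$ multiplies $\rho$ by $t^2$, the flag $\mathbf b(m,p)$ moves with velocity $D(p)=\eta\cdot\mathbf b(m,p)$, where $\eta=\frac{d\rho(v)}{2\rho}(E_{11}-E_{33})$. The pairing of $A$ with $D$ is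
\[
Q(s_0,s_1)=\operatorname{tr}(A\eta)=s_0\operatorname{tr}(y\eta)+s_1\operatorname{tr}(z\eta),
\]
a \emph{linear form} in $(s_0,s_1)$. Its two coefficients can be read off at the ends of the pencil, where the flag sits at a fixed point of $H$, respectively $R$, and $D=0$. Hence $Q=0$, and $Q(1,1)=0$ says that $\sigma^*\theta=0$. Geometrically, $\sigma(M)$ is a dense subset of the conormal bundle of $\mathcal C$, which has dimension $1+2=3$.

In general there is no formula for $\mathbf b$ and no single $\eta$. What survives is that $Q$ is a section of $\mathcal O(1)$ on $\mathbb P^1$ with two zeros.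

\section{Nilpotent pencils are isotropic}\label{sec:iso}

\begin{proposition}\label{prop:key}
Assume that $H$ and $R$ have finitely many orbits on $\mathcal B$. Let $M$ be an irreducible variety with a morphism $M\to\mathcal V$, $m\mapsto x(m)=y(m)+z(m)$. After replacing $M$ by a non-empty smooth open subset, there is a morphism $\mathbf b:M\times\mathbb P^1\to\mathcal B$ such that
\begin{enumerate}
\item[(a)] $s_0y(m)+s_1z(m)\in\mathfrak u(\mathbf b(m,[s_0:s_1]))$ for all $m$ and all $[s_0:s_1]$;
\item[(b)] the map $\mathbf b_1=\mathbf b(\,\cdot\,,[1:1])$ satisfies $\langle x(m),d_m\mathbf b_1(v)\rangle=0$ for all $m\in M$, $v\in T_mM$.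
\end{enumerate}
\end{proposition}

The pairing in (b) makes sense because $x(m)\in\mathfrak u(\mathbf b_1(m))$ by (a). The difficulty lies in constructing $\mathbf b$. Each nilpotent element lies in some $\mathfrak u(\mathfrak b')$, but for non-regular elements $\mathfrak b'$ is not unique, and an arbitrary algebraic choice would be defined only on a finite cover of $M\times\mathbb P^1$. On a $d$-fold cover of $\mathbb P^1$ the pairing $Q$ is a section of a line bundle of degree $d$, and two zeros no longer force it to vanish. So we need a Borel subalgebra defined over the function field itself. We obtain it in two steps: a parabolic subalgebra from the Jacobson--Morozov theorem, which holds over any field of characteristic $0$, and then a Borel subalgebra inside it from a local section of $G/B\to G/P$.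

\begin{proof}
We may assume that $M$ is smooth.

\emph{A Borel subalgebra over the function field.} Let $K=\Bbbk(M)(s)$, $\mathfrak g_K=\mathfrak g\otimes K$, $e=y+sz\in\mathfrak g_K$. The conditions $e\in[\mathfrak g,\mathfrak g]$ and $(\operatorname{ad}e)^{\dim\mathfrak g}=0$ hold at every point of $M\times\mathbb A^1$, hence over $K$: $e$ is a nilpotent element of the semisimple Lie algebra $[\mathfrak g,\mathfrak g]\otimes K$. We claim that there is a $K$-point $\mathfrak b_K$ of $\mathcal B$ with $e\in\mathfrak b_K^\perp$. If $e=0$, take a constant one. If $e\ne0$, include $e$ in an $\mathfrak{sl}_2$-triple $(e,h,f)$ of $[\mathfrak g,\mathfrak g]\otimes K$. The operator $\operatorname{ad}h$ is diagonalizable over $K$ with integer eigenvalues; let $\mathfrak g_K(i)$ be its eigenspaces and $\mathfrak p=\bigoplus_{i\ge0}\mathfrak g_K(i)$. Over the algebraic closure $\bar K$ this is a parabolic subalgebra. By invariance of the form, $\mathfrak g_K(i)\perp\mathfrak g_K(j)$ unless $i+j=0$, so $\mathfrak p^\perp=\bigoplus_{i>0}\mathfrak g_K(i)$, which contains $e\in\mathfrak g_K(2)$.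

Over $\bar K$, $\mathfrak p$ is conjugate to a standard parabolic subalgebra $\mathfrak p_I\supset\mathfrak b=\operatorname{Lie}B$, which is defined over $\Bbbk$. The orbit $G\mathfrak p_I\cong G/P_I$ is a closed subvariety of a Grassmannian of $\mathfrak g$. The subspace $\mathfrak p$ is a $K$-point of the Grassmannian that satisfies the equations of this subvariety over $\bar K$, so it is a $K$-point of $G/P_I$. Let $P^-_{I,u}$ be the unipotent radical of the parabolic subgroup opposite to $P_I$. For $g\in G$ the set $gP^-_{I,u}\mathfrak p_I\cong P^-_{I,u}$ is open in $G/P_I$, and $gu\mathfrak p_I\mapsto gu\mathfrak b$ is a section of $\mathcal B\to G/P_I$ over it. These open sets cover $G/P_I$, so one of them contains the $K$-point $\mathfrak p$. The section gives a $K$-point $\mathfrak b_K\subset\mathfrak p$ of $\mathcal B$, and $\mathfrak b_K^\perp\supset\mathfrak p^\perp\ni e$.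

\emph{Spreading out.} With $s=s_1/s_0$, the $K$-point $\mathfrak b_K$ is a rational map $M\times\mathbb P^1\dashrightarrow\mathcal B$. We need it to be defined on whole lines $\{m\}\times\mathbb P^1$, including the ends. A rational map from a smooth variety to a projective variety is defined outside a closed subset of codimension at least $2$. This subset has dimension less than $\dim M$, and its image in $M$ is closed because $\mathbb P^1$ is complete; delete the image from $M$. We obtain a morphism $\mathbf b:M\times\mathbb P^1\to\mathcal B$. Condition (a) is closed and, since $s_0y+s_1z=s_0e$, it holds on a dense open subset; so it holds everywhere.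

\emph{The two ends.} Apply Lemma~\ref{lem:orbit} to $\mathbf b(\,\cdot\,,[0:1])$ and the group $H$, and to $\mathbf b(\,\cdot\,,[1:0])$ and the group $R$, and shrink $M$ accordingly. This is the only use of the hypothesis.

\emph{Proof of} (b). Fix $m$ and $v\in T_mM$. For $p\in\mathbb P^1$ let $D(p)\in T_{\mathbf b(m,p)}\mathcal B$ be the image of $v$ under the differential of $\mathbf b(\,\cdot\,,p)$ at $m$; it is a regular section of the pullback of $T\mathcal B$ to $\mathbb P^1$. By (a), the function
\[
Q(s_0,s_1)=\big\langle s_0y(m)+s_1z(m),\,D([s_0:s_1])\big\rangle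
\]
is defined and regular on $\mathbb A^2\setminus\{0\}$, and it is homogeneous of degree $1$. Regular functions on $\mathbb A^2\setminus\{0\}$ are polynomials, so $Q=s_0Q_0+s_1Q_1$ with constants $Q_0,Q_1$. At $[0:1]$ the vector $D$ is represented by some $\eta\in\mathfrak h$, so $Q_1=Q(0,1)=(z(m),\eta)=0$ because $z(m)\in\mathfrak h^\perp$. At $[1:0]$ it is represented by some $\eta'\in\mathfrak r$, so $Q_0=Q(1,0)=(y(m),\eta')=0$ because $y(m)\in\mathfrak r^\perp$. Hence $Q(1,1)=0$, which is (b).
\end{proof}

\begin{corollary}\label{cor:dimV}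
If $H$ and $R$ have finitely many orbits on $\mathcal B$, then $\dim\mathcal V\le N$.
\end{corollary}

\begin{proof}
Let $M$ be an irreducible component of $\mathcal V$, with $x(m)=m$; shrink it as in Proposition~\ref{prop:key} and put $\sigma(m)=(\mathbf b_1(m),m)\in T^*\mathcal B$. Then $(\sigma^*\theta)_m(v)=\langle m,d_m\mathbf b_1(v)\rangle=0$. Since $\mu\circ\sigma$ is the inclusion $M\subset\mathfrak g$, the differentials of $\sigma$ are injective, and \eqref{eq:iso} gives $\dim M\le N$.
\end{proof}

\section{The index of a contraction and the complexity}\label{sec:index}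

For a closed subgroup $H\subset G$ the \emph{complexity} $c(G/H)$ is the minimal codimension of a $B$-orbit in $G/H$; thus $H$ is spherical if and only if $c(G/H)=0$. In this section $H$ need not come from a splitting.

\begin{proposition}\label{prop:index}
If $H\subset G$ is closed and connected, then
\[
\operatorname{ind}\big(\mathfrak h\ltimes(\mathfrak g/\mathfrak h)^{\rm ab}\big)\ge\operatorname{rk}\mathfrak g+2c(G/H).
\]
\end{proposition}

We use the theorem of Brion and Vinberg (1986): if $B$ has an open orbit on $G/H$, then $B$ has finitely many orbits on $G/H$. Since $B$-orbits on $G/H$ and $H$-orbits on $G/B$ both correspond to $(B,H)$-double cosets, a spherical subgroup has finitely many orbits on $\mathcal B$. Applying Proposition~\ref{prop:index} to $\mathfrak g_{(0)}$ and $\mathfrak g_{(\infty)}$ we obtain: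

\begin{corollary}\label{cor:spherical}
If the splitting $\mathfrak g=\mathfrak h\oplus\mathfrak r$ is non-degenerate, then $H$ and $R$ are spherical, and they have finitely many orbits on $\mathcal B$.
\end{corollary}

The link between index and complexity is the action of $H$ on $\mathfrak h^\perp=(\mathfrak g/\mathfrak h)^*$. For $\beta\in\mathfrak h^\perp$ the orbit $H\beta$ is isotropic in the coadjoint orbit $G\beta$, because $(\beta,[a,a'])=0$ for $a,a'\in\mathfrak h$. So $\dim G\beta-2\dim H\beta\ge0$ measures how far $H\beta$ is from being Lagrangian. We show that the index exceeds $\operatorname{rk}\mathfrak g$ by at least this defect (Lemma~\ref{lem:stab}) and that the generic defect is at least $2c(G/H)$ (Lemma~\ref{lem:qa}).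

\subsection{Stabilizers in the semidirect product}
We begin with linear algebra that will be used again in Section~\ref{sec:B}.

\begin{lemma}\label{lem:pencil}
Let $\omega,\omega'$ be skew forms on a finite-dimensional space $V$, and let $d=\min_{t\in\Bbbk}\dim\ker(\omega+t\omega')$. There are $a_1(t),\dots,a_d(t)\in V\otimes\Bbbk[t]$ whose values at every $t_0\in\Bbbk$ are linearly independent and lie in $\ker(\omega+t_0\omega')$.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the kernel of the $\Bbbk[t]$-linear map $\omega+t\omega':V\otimes\Bbbk[t]\to V^*\otimes\Bbbk[t]$. The image is a submodule of a free module over a principal ideal domain, hence free, so $\mathcal K$ is a direct summand. Its rank is $d$, because the rank of a matrix over $\Bbbk(t)$ is the largest rank of its specializations. A basis of $\mathcal K$ extends to a basis of $V\otimes\Bbbk[t]$, whose values at $t_0$ form a basis of $V$.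
\end{proof}

\begin{lemma}[Vinberg's inequality]\label{lem:vinberg}
For every $\beta\in\mathfrak g^*$ one has $\operatorname{ind}\mathfrak g^\beta\ge\operatorname{ind}\mathfrak g$.
\end{lemma}

\begin{proof}
Every element of $(\mathfrak g^\beta)^*$ is the restriction of some $\gamma\in\mathfrak g^*$. Apply Lemma~\ref{lem:pencil} to $\omega=\beta([\,,])$, $\omega'=\gamma([\,,])$; here $d\ge\operatorname{ind}\mathfrak g$, $a_i(t)\in\mathfrak g^{\beta+t\gamma}$ and $a_i(0)\in\mathfrak g^\beta$. For $b\in\mathfrak g^\beta$ we get $0=(\beta+t\gamma)([a_i(t),b])=t\,\gamma([a_i(t),b])$. Dividing by $t$ and setting $t=0$ gives $\gamma([a_i(0),b])=0$. So the stabilizer of $\gamma|_{\mathfrak g^\beta}$ in $\mathfrak g^\beta$ contains the $d$ independent vectors $a_i(0)$.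
\end{proof}

\begin{lemma}\label{lem:stab}
Let $H\subset G$ be closed, $V=\mathfrak g/\mathfrak h$, $\mathfrak q=\mathfrak h\ltimes V^{\rm ab}$, and $\xi=(\alpha,\beta)\in\mathfrak q^*=\mathfrak h^*\oplus\mathfrak h^\perp$. Then
\[
\dim\mathfrak q^\xi\ge\operatorname{rk}\mathfrak g+\dim G\beta-2\dim H\beta .
\]
\end{lemma}

\begin{proof}
For $a,a'\in\mathfrak h$, $v,v'\in V$ we have $\xi([a+v,a'+v'])=\alpha([a,a'])+\beta(av')-\beta(a'v)$. So $a+v\in\mathfrak q^\xi$ if and only if $a\in\mathfrak h^\beta=\mathfrak h\cap\mathfrak g^\beta$ and $\alpha([a,\cdot\,])=\kappa(v)$, where $\kappa:V\to\mathfrak h^*$ is given by $\kappa(v)(a')=\beta(a'v)$. The annihilator of $\kappa(V)$ in $\mathfrak h$ is $\mathfrak h^\beta$. Hence $\dim\kappa(V)=\dim H\beta$, and the equation is solvable for $v$ exactly when $\alpha([a,\mathfrak h^\beta])=0$. Let $\varrho$ be the rank of the form $\alpha([\,,])$ on $\mathfrak h^\beta$. Counting the admissible $a$ and then the solutions $v$,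
\[
\dim\mathfrak q^\xi=(\dim\mathfrak h^\beta-\varrho)+(\dim V-\dim H\beta)=\dim\mathfrak g-2\dim H\beta-\varrho .
\]
Extend $\alpha|_{\mathfrak h^\beta}$ to $\tilde\alpha\in(\mathfrak g^\beta)^*$. Then $\varrho$ is at most the rank of $\tilde\alpha([\,,])$ on $\mathfrak g^\beta$, which is at most $\dim\mathfrak g^\beta-\operatorname{ind}\mathfrak g^\beta\le\dim\mathfrak g^\beta-\operatorname{rk}\mathfrak g$ by Lemma~\ref{lem:vinberg}. Substitute and use $\dim\mathfrak g-\dim\mathfrak g^\beta=\dim G\beta$.
\end{proof}

\subsection{The quasi-affine case}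
A variety is \emph{quasi-affine} if it is locally closed in an affine space; finitely many regular functions then separate its points.

\begin{lemma}\label{lem:qa}
Let $H\subset G$ be a closed subgroup such that $X=G/H$ is quasi-affine, and let $c=c(X)$. Then $\dim G\beta-2\dim H\beta\ge2c$ for generic $\beta\in\mathfrak h^\perp$.
\end{lemma}

The complexity concerns $B$-orbits on $X$, the claim concerns $H$-orbits on $\mathfrak h^\perp$, and one needs an object that sees both. This is the logarithmic differential of a $B$-eigenfunction $f$. It trivializes an open part of $X$ as $P_u\times\Sigma$, where only a torus acts on the slice $\Sigma$, which computes $c$; and its value $\lambda$ at a point of $\Sigma$ is a semisimple element of $\mathfrak h^\perp$, near which $H$-orbits can be analyzed.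

\begin{proof}
\emph{Choice of $f$.} The group $G$ acts on $\Bbbk[X]$ by $(gf)(x)=f(g^{-1}x)$, and $\Bbbk[X]$ is a rational $G$-module. A nonzero $B$-eigenfunction $f$ of weight $\chi_f$ is a highest weight vector, so $\chi_f$ is dominant, and the stabilizer $P_f$ of the line $\Bbbk f$ is the standard parabolic subgroup whose Levi subgroup has simple roots $\{\alpha:\langle\chi_f,\alpha^\vee\rangle=0\}$. Since $X$ is irreducible, $ff'\ne0$, and $\chi_{ff'}=\chi_f+\chi_{f'}$ gives $P_{ff'}=P_f\cap P_{f'}$. There are finitely many standard parabolic subgroups, so we can choose $f$ with $P:=P_f\subset P_{f'}$ for all $f'$. Write $\chi=\chi_f$, $P=LP_u$ with $L\supset T$, $L'=(L,L)$, $\mathfrak g=\mathfrak l\oplus\mathfrak p_u\oplus\mathfrak p_u^-$. Every $B$-eigenfunction is a $P$-eigenvector, hence $L'$-invariant. As $\Bbbk[X]^U$ is spanned by $T$-eigenvectors, which are $B$-eigenfunctions,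
\begin{equation}\label{eq:Uinv}
\Bbbk[X]^U\ \text{ consists of $L'$-invariants.}
\end{equation}

\emph{The slice.} On $X_f=\{f\ne0\}$ define $\psi:X_f\to\mathfrak g^*=\mathfrak g$ by $\psi(x)(\eta)=(\eta f)(x)/f(x)$. For $p\in P$,
\[
\psi(px)(\eta)=\frac{(p^{-1}\eta f)(x)}{(p^{-1}f)(x)}=\frac{\big((\operatorname{Ad}(p^{-1})\eta)\,p^{-1}f\big)(x)}{(p^{-1}f)(x)}=\psi(x)(\operatorname{Ad}(p^{-1})\eta),
\]
since $p^{-1}f$ is a multiple of $f$; so $\psi$ is $P$-equivariant. Further, $\psi(x)$ vanishes on $\operatorname{Lie}G_x$ because $(\eta f)(x)=-d_xf(\eta x)$, and $\psi(x)|_{\mathfrak p}=d\chi$. Let $\lambda\in\mathfrak l$ represent $d\chi|_{\mathfrak l}$ via the form. It is orthogonal to $[\mathfrak l,\mathfrak l]$, hence central in $\mathfrak l$, and the elements of $\mathfrak g$ restricting to $d\chi$ on $\mathfrak p$ form the $P$-stable affine space $\lambda+\mathfrak p^\perp=\lambda+\mathfrak p_u$. Thus $\psi(X_f)\subset\lambda+\mathfrak p_u$.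

For a root $\gamma$ with root vectors $e_{\pm\gamma}$ we have $\gamma(\lambda)(e_\gamma,e_{-\gamma})=(\lambda,[e_\gamma,e_{-\gamma}])=d\chi([e_\gamma,e_{-\gamma}])$, a nonzero multiple of $\langle\chi,\gamma^\vee\rangle$. Since $\chi$ is dominant, this vanishes exactly when all simple roots occurring in $\gamma$ are roots of $\mathfrak l$. So $\mathfrak g^\lambda=\mathfrak l$. The orbit $P_u\lambda\subset\lambda+\mathfrak p_u$ has dimension $\dim\mathfrak p_u$, as $\mathfrak p_u\cap\mathfrak l=0$, and it is closed, as is every orbit of a unipotent group on an affine variety; hence $P_u\lambda=\lambda+\mathfrak p_u$. The stabilizer is finite and unipotent, hence trivial, so the orbit map $P_u\to\lambda+\mathfrak p_u$ is an isomorphism. Let $u(x)\in P_u$ be defined by $\psi(x)=u(x)\lambda$, and let $\Sigma=\psi^{-1}(\lambda)$. Then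
\begin{equation}\label{eq:slice}
P_u\times\Sigma\to X_f,\qquad(u,\sigma)\mapsto u\sigma,
\end{equation}
is an isomorphism with inverse $x\mapsto(u(x),u(x)^{-1}x)$. So $\Sigma$ is smooth, irreducible and quasi-affine. It is $L$-stable since $L$ fixes $\lambda$, and \eqref{eq:slice} is $L$-equivariant when $L$ acts on $P_u$ by conjugation.

\emph{$L'$ acts trivially on $\Sigma$.} We have $\Bbbk[X_f]=\Bbbk[X][1/f]$: cover $X$ by finitely many affine open sets and clear a common power of $f$. By \eqref{eq:slice}, restriction is an $L$-equivariant isomorphism $\Bbbk[X_f]^{P_u}\cong\Bbbk[\Sigma]$. Since $U=P_u\rtimes(U\cap L)$ and $f$ is $U$-invariant, $\Bbbk[\Sigma]^{U\cap L}\cong\Bbbk[X_f]^U=\Bbbk[X]^U[1/f]$, which consists of $L'$-invariants by \eqref{eq:Uinv}; this is where the minimality of $P$ is used. So every highest weight vector of the rational $L'$-module $\Bbbk[\Sigma]$ is invariant, and by complete reducibility the module is trivial. Functions separate the points of $\Sigma$, so $L'$ acts trivially on $\Sigma$. As $L=TL'$, we have $L\sigma=T\sigma$ for $\sigma\in\Sigma$.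

\emph{Generic stabilizer.} Let $L_0\supset L'$ be the kernel of the action of $L$ on $\Sigma$, and $r=\dim L-\dim L_0$. Since $L=Z(L)^\circ L'$, the group $L_0$ is the product of $L'$ and a central diagonalizable group, so its modules are completely reducible. Decomposing finitely many separating functions into $T$-weight components, we find nonzero weight vectors $g_1,\dots,g_k\in\Bbbk[\Sigma]$, of weights $\nu_1,\dots,\nu_k$, that separate the points of $\Sigma$. Let $x\in\Sigma$ be a point where no $g_i$ vanishes. If $t\in T$ fixes $x$, then all $\nu_i(t)=1$, so $t$ fixes all $g_i$ and acts trivially on $\Sigma$. Together with $L=TL'$ this gives $L_x=L_0$. Fix such an $x$ and replace $H$ by its conjugate $G_x$, which does not affect the claim. Then $H\cap L=L_0$, $\lambda=\psi(x)\in\mathfrak h^\perp$, and $\mathfrak h^\lambda=\mathfrak h\cap\mathfrak l=\mathfrak l_0$.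

\emph{The complexity.} A $B$-orbit in $X_f$ has the form $B\sigma=P_u(B\cap L)\sigma=P_u\cdot L\sigma$ with $\sigma\in\Sigma$, and its dimension is at most $\dim\mathfrak p_u+r$, with equality for $\sigma=x$. Orbits of maximal dimension fill an open subset of $X$, which meets $X_f$. Hence $c=\dim X-\dim\mathfrak p_u-r=\dim\Sigma-r$.

\emph{$H$-orbits near $\lambda$.} We show that a slice to $H\lambda$ in $\mathfrak h^\perp$ is fixed by $L_0$, so that $L_0$ is contained in generic stabilizers up to conjugacy. Work in the Grothendieck group of $L_0$-modules, with $1$ the class of the trivial one-dimensional module; by complete reducibility a module is determined by its class. By \eqref{eq:slice}, $[\mathfrak g/\mathfrak h]=[T_xX]=[\mathfrak p_u]+\dim\Sigma\cdot1$. Also $[\mathfrak l/\mathfrak l_0]=r\cdot1$, since $\mathfrak l/\mathfrak l_0$ is a quotient of $\mathfrak l/[\mathfrak l,\mathfrak l]$, and $\mathfrak p_u^*\cong\mathfrak p_u^-$ via the form. Therefore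
\begin{align*}
[\mathfrak h/\mathfrak l_0]&=[\mathfrak g]-[\mathfrak g/\mathfrak h]-[\mathfrak l_0]=[\mathfrak p_u^-]+(r-\dim\Sigma)\cdot1=[\mathfrak p_u^-]-c\cdot1,\\
[\mathfrak h^\perp]&=[(\mathfrak g/\mathfrak h)^*]=[\mathfrak p_u^-]+\dim\Sigma\cdot1 .
\end{align*}
Since $L_0$ fixes $\lambda$, the map $a\mapsto[a,\lambda]$ gives $\mathfrak h/\mathfrak l_0\cong[\mathfrak h,\lambda]\subset\mathfrak h^\perp$ as $L_0$-modules. So an $L_0$-stable complement $\mathfrak s$ to $[\mathfrak h,\lambda]$ in $\mathfrak h^\perp$ has class $(\dim\Sigma+c)\cdot1$ and is fixed pointwise by $L_0$. The map $H\times\mathfrak s\to\mathfrak h^\perp$, $(a,n)\mapsto a(\lambda+n)$, has surjective differential at $(1,0)$, hence is dominant. The stabilizer of a generic $\beta\in\mathfrak h^\perp$ in $H$ thus contains a conjugate of $L_0$, and $\dim H\beta\le\dim\mathfrak h/\mathfrak l_0=\dim\mathfrak p_u-c$. On the other hand, orbit dimension is lower semicontinuous and $\lambda\in\mathfrak h^\perp$, so $\dim G\beta\ge\dim G\lambda=2\dim\mathfrak p_u$ for generic $\beta$. The lemma follows.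
\end{proof}

For $G=SL_2$ and $X=\Bbbk^2\setminus\{0\}$ the proof runs with $f=x_2$, $P=B$, $\Sigma=\{(0,x_2):x_2\ne0\}$, $L=T$, $L_0=\{1\}$, $r=1$, $c=0$; the stabilizer of $x=(0,1)$ is the group of lower unitriangular matrices, and $\lambda$ is diagonal.

\subsection{Proof of Proposition~\ref{prop:index}}
If $G/H$ is quasi-affine, the index of $\mathfrak q=\mathfrak h\ltimes(\mathfrak g/\mathfrak h)^{\rm ab}$ is attained at a generic $\xi=(\alpha,\beta)$, and Lemmas~\ref{lem:stab} and~\ref{lem:qa} give the claim. In general $G/H$ may have no non-constant functions, as for $H=B$, and we pass to a cone over it. By Chevalley's theorem $H$ is the stabilizer of a line $\Bbbk v$ in a $G$-module $E$; let $av=\chi(a)v$ for $a\in H$. Let $\hat G=G\times\Bbbk^*$, with $\Bbbk^*$ acting on $E$ by scalars, and $\hat H=\hat G_v=\{(a,\chi(a)^{-1}):a\in H\}$. Then $\hat G/\hat H\cong\hat Gv\subset E$ is quasi-affine, and it maps onto $G/H\cong G[v]\subset\mathbb P(E)$ with fibers the one-dimensional $\Bbbk^*$-orbits. The orbits of the Borel subgroup $B\times\Bbbk^*$ of $\hat G$ are the preimages of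 the $B$-orbits, so $c(\hat G/\hat H)=c(G/H)$. By the quasi-affine case, $\hat{\mathfrak q}=\hat{\mathfrak h}\ltimes(\hat{\mathfrak g}/\hat{\mathfrak h})^{\rm ab}$ satisfies $\operatorname{ind}\hat{\mathfrak q}\ge\operatorname{rk}\mathfrak g+1+2c(G/H)$.

The image $\ell$ of $\operatorname{Lie}\Bbbk^*$ in $\hat{\mathfrak g}/\hat{\mathfrak h}$ is a line, central in $\hat{\mathfrak q}$. Since $\hat{\mathfrak h}+\operatorname{Lie}\Bbbk^*=\mathfrak h\oplus\operatorname{Lie}\Bbbk^*$ and the projection $\hat{\mathfrak h}\to\mathfrak h$ is an isomorphism, $\hat{\mathfrak q}/\ell\cong\mathfrak q$. For $\xi\in\mathfrak q^*=\operatorname{Ann}\ell\subset\hat{\mathfrak q}^*$ the stabilizer $\hat{\mathfrak q}^\xi$ is the preimage of $\mathfrak q^\xi$, so $\operatorname{ind}\hat{\mathfrak q}\le\operatorname{ind}\mathfrak q+1$. Combining the two inequalities proves the proposition. \qed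

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $F_1,\dots,F_b$, $b=b(\mathfrak g)$, be a Hilbert basis of $\mathcal Z$. Being homogeneous and algebraically independent, the $F_i$ have positive degree. The $J_{i,j}$ lie in $\mathcal Z_\times\subset\Bbbk[F_1,\dots,F_b]$ and vanish at $0\in\mathfrak g$, as do the $F_i$; so they are polynomials in the $F_i$ without constant term. By Lemma~\ref{lem:Ztimes},
\begin{equation}\label{eq:zero}
\tau^{-1}(0)=\{F_1=\dots=F_b=0\}\subset\mathcal V .
\end{equation}
The splitting is non-degenerate, so Corollaries~\ref{cor:spherical} and~\ref{cor:dimV} give $\dim\tau^{-1}(0)\le N=\dim\mathfrak g-b$. By Lemma~\ref{lem:CM}, $F_1,\dots,F_b$ is a regular sequence and $\mathcal S(\mathfrak g)$ is free over $\Bbbk[F_1,\dots,F_b]=\mathcal Z$. A free module is flat, so $\tau$ is flat. \qed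

\begin{remark}
Only two consequences of the hypotheses were used: $H$ and $R$ are spherical, and $\mathcal Z\supset\mathcal Z_\times$ has $b(\mathfrak g)$ homogeneous free generators. The centers $\mathcal Z_0$, $\mathcal Z_\infty$ and the Poisson-commutativity of $\mathcal Z$ play no role. Both subgroups are needed, one for each coefficient of the linear form $Q$; the trivial splitting in Section~\ref{sec:setup} shows that the bound on $\dim\mathcal V$ fails when only one of them is spherical.
\end{remark}

\section{Characterizations of non-degeneracy}\label{sec:B}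

Recall the standard facts on nilpotent orbits: $\mathcal N$ is a finite union of $G$-orbits; the regular nilpotent elements form one orbit $\mathcal O_{\rm reg}$, open in $\mathcal N$ and of dimension $2N$; and the Springer fiber $\mu^{-1}(x)$ over a point $x$ of a nilpotent orbit $\mathcal O$ has dimension $N-\frac12\dim\mathcal O$ (Steinberg, Spaltenstein), being a single point for $x\in\mathcal O_{\rm reg}$.

\subsection{The bound on each nilpotent orbit}
Corollary~\ref{cor:dimV} lifts a point $x$ by one chosen Borel subalgebra. Lifting it by the whole Springer fiber gives a larger variety, which is still isotropic, and hence a sharper bound.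

\begin{lemma}\label{lem:orbitwise}
If $H$ and $R$ have finitely many orbits on $\mathcal B$, then $\dim(\mathcal V\cap\mathcal O)\le\frac12\dim\mathcal O$ for every nilpotent orbit $\mathcal O$.
\end{lemma}

\begin{proof}
Let $W$ be an irreducible component of $\mathcal V\cap\mathcal O$, and let $M$ be an irreducible component of maximal dimension of $\mu^{-1}(W)\subset T^*\mathcal B$. All fibers of $\mu^{-1}(W)\to W$ have dimension $N-\frac12\dim\mathcal O$, so $\dim M=\dim W+N-\frac12\dim\mathcal O$. Write $m=(\mathfrak b'(m),x(m))$ and apply Proposition~\ref{prop:key} to $m\mapsto x(m)$. It controls the motion of $\mathbf b_1(m)$, while $\theta|_M$ involves the motion of $\mathfrak b'(m)$. To compare the two, recall that $G$ has finitely many orbits on $\mathcal B\times\mathcal B$ by the Bruhat decomposition, and shrink $M$ by Lemma~\ref{lem:orbit} applied to $m\mapsto(\mathfrak b'(m),\mathbf b_1(m))$. For $v\in T_mM$ there is then a single $\eta\in\mathfrak g$ with $d_m\mathfrak b'(v)=\eta\cdot\mathfrak b'(m)$ and $d_m\mathbf b_1(v)=\eta\cdot\mathbf b_1(m)$. Since $x(m)$ lies in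 both $\mathfrak u(\mathfrak b'(m))$ and $\mathfrak u(\mathbf b_1(m))$,
\[
\theta(v)=\langle x(m),d_m\mathfrak b'(v)\rangle=(x(m),\eta)=\langle x(m),d_m\mathbf b_1(v)\rangle=0 .
\]
By \eqref{eq:iso} for the inclusion $M\subset T^*\mathcal B$, $\dim M\le N$, that is, $\dim W\le\frac12\dim\mathcal O$.
\end{proof}

\subsection{Asymptotic cones}
To pass from zero fibers to arbitrary fibers we degenerate a closed set to a cone. For a non-empty closed $E\subset\mathfrak g$ let $C(E)$ be the common zero set of the top-degree forms of the elements of the ideal $I(E)$. Then: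
\begin{enumerate}
\item[(C1)] $\dim C(E)=\dim E$, because the quotient of $\mathcal S(\mathfrak g)$ by the ideal of top-degree forms is the associated graded ring of $\Bbbk[E]$ for the degree filtration, and dimension is read off from the growth of the Hilbert function;
\item[(C2)] $E\subset E'$ implies $C(E)\subset C(E')$, since $I(E')\subset I(E)$; if $E$ is a closed cone, then $C(E)=E$, since $I(E)$ is homogeneous; if $E$ is $G$-stable, so is $C(E)$, since $G$ preserves degrees;
\item[(C3)] if a homogeneous $F$ of positive degree takes a constant value $a$ on $E$, then $F|_{C(E)}=0$, since $F$ is the top-degree form of $F-a\in I(E)$.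
\end{enumerate}

\subsection{Proof of Theorem~\ref{thm:B}}
We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i) and (ii)$\Rightarrow$(v)$\Rightarrow$(iv). Let $\Phi:\mathfrak g\to\mathbb A^m$ be the morphism whose coordinates are the $J_{i,j}$, so that $\operatorname{trdeg}(\mathcal Z_\times|_{Y})=\dim\overline{\Phi(Y)}$ for an irreducible $Y\subset\mathfrak g$. If $\Phi$ is constant on a closed set $E$, then $C(E)\subset\mathcal V$ by (C3). By Lemma~\ref{lem:Ztimes} and \eqref{eq:bounds}, only the inequalities ``$\ge$'' have to be proved in (iv) and (v).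

(i)$\Rightarrow$(ii) is Corollary~\ref{cor:spherical}. Under (ii), $H$ and $R$ have finitely many orbits on $\mathcal B$ by the Brion--Vinberg theorem, so (iii) is Corollary~\ref{cor:dimV}, and the final assertion of the theorem is Lemma~\ref{lem:orbitwise}.

(iii)$\Rightarrow$(iv). Every non-empty fiber $E$ of $\Phi$ has $\dim E=\dim C(E)\le\dim\mathcal V\le N$. Hence $\operatorname{trdeg}\mathcal Z_\times\ge\dim\mathfrak g-N=b(\mathfrak g)$.

(ii)$\Rightarrow$(v). Let $\mathcal O$ be a coadjoint orbit. The cone $C(\overline{\mathcal O})$ is $G$-stable, has dimension $\dim\mathcal O$, and lies in $\mathcal N$ because the $J_i$ are constant on $\overline{\mathcal O}$. So it is a finite union of nilpotent orbits $\mathcal O'$ with $\dim\mathcal O'\le\dim\mathcal O$. If $E$ is a non-empty fiber of $\Phi|_{\overline{\mathcal O}}$, then $C(E)\subset\mathcal V\cap C(\overline{\mathcal O})$, and Lemma~\ref{lem:orbitwise} gives $\dim E\le\frac12\dim\mathcal O$. Hence $\operatorname{trdeg}(\mathcal Z_\times|_{\mathcal O})\ge\dim\mathcal O-\frac12\dim\mathcal O$.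

(v)$\Rightarrow$(iv). Let $Y=\overline{\Phi(\mathfrak g)}$. Since $J_i=\sum_jJ_{i,j}$, the dominant map $(J_1,\dots,J_l):\mathfrak g\to\mathbb A^l$ factors as $q\circ\Phi$ with $q:Y\to\mathbb A^l$ dominant. A generic point $a\in\mathbb A^l$ satisfies $\dim q^{-1}(a)=\dim Y-l$, and it is the image of a regular orbit $\mathcal O$ because $\mathfrak g^*_{\rm reg}$ is dense. Then $q^{-1}(a)\supset\Phi(\mathcal O)$, which has dimension $N$ by (v). So $\dim Y\ge l+N=b(\mathfrak g)$.

(iv)$\Rightarrow$(i). This is linear algebra at one well-chosen point. For $x\in\mathfrak g^*$ and $t\in\mathbb P^1$ let $\pi_t$ be the skew form $(a,a')\mapsto x([a,a']_t)$ on $\mathfrak g$, also viewed as a map $\mathfrak g\to\mathfrak g^*$; thus $\pi_t=\pi_0+t\pi_\infty$ for $t\in\Bbbk$. For every $x$ and $t\in\Bbbk^*$ we have $\dim\ker\pi_t\ge\operatorname{ind}\mathfrak g_{(t)}=l$. Since rank is lower semicontinuous along the pencil spanned by $\pi_0$ and $\pi_\infty$, also $\dim\ker\pi_0\ge l$ and $\dim\ker\pi_\infty\ge l$. So $\operatorname{ind}\mathfrak g_{(0)},\operatorname{ind}\mathfrak g_{(\infty)}\ge l$,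 and it suffices to find one $x$ with $\dim\ker\pi_0=\dim\ker\pi_\infty=l$.

By (iv) we can choose $x$ such that $\dim\ker\pi_1=l$ and the $d_xJ_{i,j}$ span a space of dimension at least $b=b(\mathfrak g)$. The set $\mathcal T=\{t\in\Bbbk^*:\dim\ker\pi_t=l\}$ contains $1$ and is cofinite in $\Bbbk^*$. Put $\Lambda=\sum_{t\in\mathcal T}\ker\pi_t$. Since $J_i^{(t)}$ is central for $\{\,,\}_t$, the vector $d_xJ_i^{(t)}=\sum_jt^{-j}d_xJ_{i,j}$ lies in $\ker\pi_t$. As $\mathcal T$ is infinite, the Vandermonde argument gives $d_xJ_{i,j}\in\Lambda$, so $\dim\Lambda\ge b$.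

\emph{$\Lambda$ is isotropic for $\pi_0$ and $\pi_\infty$.} Let $v\in\ker\pi_t$, $w\in\ker\pi_{t'}$ with $t,t'\in\mathcal T$. If $t\ne t'$, then $(\pi_0+t\pi_\infty)(v,w)=(\pi_0+t'\pi_\infty)(v,w)=0$, so $\pi_0(v,w)=\pi_\infty(v,w)=0$. If $t=t'$, take $a_1(s),\dots,a_l(s)$ from Lemma~\ref{lem:pencil} for the pencil $\pi_0+s\pi_\infty$; their values at $s=t$ form a basis of $\ker\pi_t$. The polynomials $\pi_0(v,a_k(s))$ and $\pi_\infty(v,a_k(s))$ vanish for $s\in\mathcal T\setminus\{t\}$, hence also at $s=t$.

\emph{$\Lambda$ contains $\ker\pi_0$ and $\ker\pi_\infty$.} The form $\pi_1$ has corank $l$, so its isotropic subspaces have dimension at most $l+N=b$; hence $\dim\Lambda=b$. As $\ker\pi_1\subset\Lambda$, the $\pi_1$-orthogonal of $\Lambda$ has dimension $\dim\mathfrak g-(b-l)=b$, so it equals $\Lambda$. Let $w\in\ker\pi_t$ with $t\in\mathcal T$, and let $v$ lie in $\ker\pi_0$ or in $\ker\pi_\infty$. Then $\pi_0(v,w)+t\pi_\infty(v,w)=0$ and one of the two terms vanishes, so both vanish and $\pi_1(v,w)=0$. Thus $v$ is $\pi_1$-orthogonal to $\Lambda$, and $v\in\Lambda$.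

\emph{The ranks on $\Lambda$.} By isotropy, $\pi_0$, $\pi_\infty$ and $\pi_1$ map $\Lambda$ into $\operatorname{Ann}\Lambda$, which has dimension $\dim\mathfrak g-b=N$. Since $\dim\pi_1(\Lambda)=b-l=N$, we have $\pi_1(\Lambda)=\operatorname{Ann}\Lambda$. On $\ker\pi_t$ we have $\pi_0=-t\pi_\infty$, so $\pi_0(\ker\pi_t)=\pi_\infty(\ker\pi_t)$, and summing over $t\in\mathcal T$ gives $\pi_0(\Lambda)=\pi_\infty(\Lambda)$. Therefore
\[
\operatorname{Ann}\Lambda=\pi_1(\Lambda)\subset\pi_0(\Lambda)+\pi_\infty(\Lambda)=\pi_0(\Lambda)=\pi_\infty(\Lambda)\subset\operatorname{Ann}\Lambda .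
\]
As both kernels lie in $\Lambda$, we get $\dim\ker\pi_0=\dim\ker\pi_\infty=b-N=l$. \qed

\section{The fibers of $\tau$}\label{sec:C}

We prove Theorem~\ref{thm:C}. Let $F_1,\dots,F_b$ be a Hilbert basis of $\mathcal Z$. By Corollary~\ref{cor:spherical}, the bounds of Corollary~\ref{cor:dimV} and Lemma~\ref{lem:orbitwise} are available.

\emph{Dimension.} By Theorem~\ref{thm:A}, $\mathcal S(\mathfrak g)$ is a nonzero free $\mathcal Z$-module, so $\mathfrak m\,\mathcal S(\mathfrak g)\ne\mathcal S(\mathfrak g)$ for every maximal ideal $\mathfrak m\subset\mathcal Z$, and $\tau$ is surjective. Let $E$ be an irreducible component of a fiber. The fiber is cut out by $b$ equations, so $\dim E\ge\dim\mathfrak g-b=N$. By (C3) and \eqref{eq:zero}, $C(E)\subset\tau^{-1}(0)\subset\mathcal V$, so $\dim E\le N$ by (C1).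

\emph{Regular points.} The set $\mathfrak g^*_{\rm sing}=\mathfrak g^*\setminus\mathfrak g^*_{\rm reg}$ is a closed cone, empty if $N=0$. If $E\subset\mathfrak g^*_{\rm sing}$, then $C(E)\subset\mathcal V\cap\mathfrak g^*_{\rm sing}$ by (C2). This set is the finite union of the $\mathcal V\cap\mathcal O'$ over the non-regular nilpotent orbits $\mathcal O'$, and $\dim(\mathcal V\cap\mathcal O')\le\frac12\dim\mathcal O'<N$ by Lemma~\ref{lem:orbitwise}. This contradicts $\dim C(E)=N$, so $E$ meets $\mathfrak g^*_{\rm reg}$. For a component $W$ of $\tau^{-1}(0)\subset\mathcal N$ it follows that $W^\circ=W\cap\mathfrak g^*_{\rm reg}=W\cap\mathcal O_{\rm reg}$ is open and dense in $W$, of dimension $N=\frac12\dim\mathcal O_{\rm reg}$.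

\emph{The Lagrangian property.} The symplectic structure on $\mathcal O_{\rm reg}$ is the Kirillov--Kostant form $\omega_x([\xi,x],[\eta,x])=(x,[\xi,\eta])$. We compare it with $d\theta$. The open set $\mu^{-1}(\mathcal O_{\rm reg})\subset T^*\mathcal B$ maps bijectively and $G$-equivariantly onto $\mathcal O_{\rm reg}$, so it is a single $G$-orbit and $\mu$ restricts to an isomorphism of homogeneous spaces. For $\xi\in\mathfrak g$ let $\xi_*$ be the corresponding vector field on $T^*\mathcal B$; at a point $m$ with $\mu(m)=x$ we have $d\mu(\xi_*)=[\xi,x]$ and $\theta(\xi_*)=(x,\xi)$. Since $\theta$ is $G$-invariant, Cartan's formula gives $d\theta(\xi_*,\cdot\,)=-d\big(\theta(\xi_*)\big)$, so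
\[
d\theta(\xi_*,\eta_*)=-([\eta,x],\xi)=-(x,[\xi,\eta]).
\]
Thus $d\theta=-\mu^*\omega$ over $\mathcal O_{\rm reg}$. Apply Proposition~\ref{prop:key} to $W^\circ$ with $x(m)=m$. On a dense open subset $M\subset W^\circ$ we obtain, as in the proof of Corollary~\ref{cor:dimV}, a section $\sigma$ of $\mu$ with $\sigma^*d\theta=0$; its image lies over $\mathcal O_{\rm reg}$, so $\omega|_M=\sigma^*\mu^*\omega=-\sigma^*d\theta=0$. The restriction of $\omega$ to the smooth locus of $W^\circ$ is a regular $2$-form that vanishes on a dense open subset, hence everywhere. So the smooth locus of $W^\circ$ is isotropic of half the dimension of $\mathcal O_{\rm reg}$, that is, Lagrangian. \qed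

\begin{thebibliography}{1}

\bibitem{PY}
Dmitri Panyushev and Oksana Yakimova,
\emph{Horospherical splittings of $\mathfrak g$ and related Poisson commutative subalgebras of $\mathcal S(\mathfrak g)$},
arXiv:2603.04929 (2026).

\end{thebibliography}
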